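\title{Uniformizing two colors but not $\omega$ colors on Aronszajn trees}

\begin{abstract}
A coloring of a ladder system on $\omega_1$ can be uniformized on $\omega_1$ itself or, more flexibly, on a subtree of a tree $T$ of height $\omega_1$. We show that it is consistent, relative to ZFC, that for some ladder system and every Aronszajn tree $T$ all $2$-colorings have a $T$-uniformization while some $\omega$-coloring has none. The model is a countable support iteration of proper forcings. In it, every coloring bounded by a function $b\colon\omega_1\to\omega$ is uniformized on $\omega_1$, while for each tree of height $\omega_1$ with countable levels some generic $\omega$-coloring outgrows every candidate uniformization at stationarily many levels. We also show in ZFC that each single $\omega$-coloring has a $T$-uniformization for some Aronszajn tree $T$.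
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathrm{Lim}$ be the set of nonzero countable limit ordinals. A \emph{ladder system} is a sequence $\mathbf C=(C_\alpha)_{\alpha\in\mathrm{Lim}}$ in which each $C_\alpha$ is a cofinal subset of $\alpha$ of order type $\omega$; in particular, $C_\alpha\cap\beta$ is finite for every $\beta<\alpha$. For a cardinal $\lambda\le\omega$, a \emph{$\lambda$-coloring} of $\mathbf C$ is a sequence $\mathbf f=(f_\alpha)_{\alpha\in\mathrm{Lim}}$ of maps $f_\alpha\colon C_\alpha\to\lambda$. A \emph{coloring} is an $\omega$-coloring, and \emph{almost all} means all but finitely many. A function $\varphi\colon\omega_1\to\omega$ \emph{uniformizes} $\mathbf f$ if for every $\alpha\in\mathrm{Lim}$ we have $\varphi(\xi)=f_\alpha(\xi)$ for almost all $\xi\in C_\alpha$. An ordinal $\xi$ may lie on many ladders, which may give it different colors; a uniformizing function settles all these conflicts at once, at the cost of finitely many errors on each ladder.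

A \emph{tree} is a partial order $T$ in which the predecessors of each node $s$ are well ordered; their order type is the height $\operatorname{ht}(s)$, and $T_\alpha$ is the set of nodes of height $\alpha$. The tree has \emph{height} $\omega_1$ if $T_\alpha\neq\emptyset$ exactly for $\alpha<\omega_1$. For $s\in T_\alpha$ and $\xi<\alpha$ we write $s{\downarrow}\xi$ for the unique predecessor of $s$ in $T_\xi$. An \emph{$\omega_1$-tree} is a tree of height $\omega_1$ with countable levels, and an \emph{Aronszajn tree} is an $\omega_1$-tree without an uncountable branch.

Let $T$ be a tree of height $\omega_1$. A \emph{$T$-uniformization} of a coloring $\mathbf f$ is a pair $(S,\varphi)$, where $S\subseteq T$ is a downward closed subtree of height $\omega_1$ (so $S$ meets every level of $T$) and $\varphi$ is a function with domain $S$, such that for every $\alpha\in\mathrm{Lim}$ and every $s\in S\cap T_\alpha$,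
\[
\varphi(s{\downarrow}\xi)=f_\alpha(\xi)\quad\text{for almost all }\xi\in C_\alpha .
\]
We write $\mathrm{Unif}(\lambda,T,\mathbf C)$ for the statement that every $\lambda$-coloring of $\mathbf C$ has a $T$-uniformization. The following question comes from Soukup's paper \cite{Soukup}.

\medskip
\noindent\textbf{Question.} \emph{Let $T$ be an Aronszajn tree and $\mathbf C$ a ladder system. Does $\mathrm{Unif}(2,T,\mathbf C)$ imply $\mathrm{Unif}(\omega,T,\mathbf C)$?}
\medskip

The converse implication is trivial, since a $2$-coloring is an $\omega$-coloring. To see what is at stake, take for $T$ the chain $\omega_1$, where $S=\omega_1$ is the only choice and $T$-uniformization is uniformization by a function on $\omega_1$. There two colors yield any finite number of colors: write the values of a $2^k$-coloring in binary, uniformize each of the $k$ digits separately, and reassemble; on each ladder the errors form a union of $k$ finite sets. With $\omega$ colors there are infinitely many digits, and infinitely many finite sets of errors may cover a ladder, so this argument stops at the finite cardinals. On an Aronszajn tree, however, uniformizing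 should be easier. Each node $s\in S\cap T_\alpha$ carries its own function $\xi\mapsto\varphi(s{\downarrow}\xi)$ on $\alpha$, there is no uncountable branch along which these functions must fit together, and below a countable ordinal every coloring can be uniformized (Lemma~\ref{lem:extension}). In fact every coloring can be uniformized on a suitable Aronszajn tree (Proposition~\ref{prop:zfc}). One might hope that this extra room closes the gap between $2$ and $\omega$. It does not.

A coloring $\mathbf g$ is \emph{bounded by} $b\colon\omega_1\to\omega$ if $g_\gamma(\xi)<b(\xi)$ for all $\gamma\in\mathrm{Lim}$ and $\xi\in C_\gamma$. The bound depends on the point $\xi$ but not on the ladder. At the other extreme, let $T$ be a tree of height $\omega_1$, let $\psi\colon T\to\omega$ and $\delta\in\mathrm{Lim}$. A coloring $\mathbf f$ \emph{dominates $\psi$ at $\delta$} if for every $s\in T_\delta$,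
\[
\psi(s{\downarrow}\xi)<f_\delta(\xi)\quad\text{for almost all }\xi\in C_\delta,
\]
and $\mathbf f$ is \emph{$T$-dominating} if it dominates every $\psi\colon T\to\omega$ at stationarily many $\delta$.

\begin{theorem}\label{thm:main}
Assume that $V$ satisfies $\mathrm{CH}$ and $2^{\aleph_1}=\aleph_2$, and let $\mathbf C\in V$ be any ladder system. There is a proper $\aleph_2$-c.c.\ forcing $P$ such that the following hold in $V^P$.
\begin{enumerate}
\item[(1)] Every coloring of $\mathbf C$ that is bounded by some $b\colon\omega_1\to\omega$ is uniformized by some $\varphi\colon\omega_1\to\omega$. Hence $\mathrm{Unif}(n,T,\mathbf C)$ holds for every $n<\omega$ and every tree $T$ of height $\omega_1$.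
\item[(2)] For every $\omega_1$-tree $T\in V$ there is a $T$-dominating $\omega$-coloring of $\mathbf C$. Hence $\mathrm{Unif}(\omega,T,\mathbf C)$ fails.
\item[(3)] The same holds for every $\omega_1$-tree $T\in V^P$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
If ZFC is consistent, then it is consistent that there are a ladder system $\mathbf C$ and an Aronszajn tree $T$ such that $\mathrm{Unif}(2,T,\mathbf C)$ holds and $\mathrm{Unif}(\omega,T,\mathbf C)$ fails; moreover, this can happen for one $\mathbf C$ and all Aronszajn trees $T$ simultaneously.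
\end{corollary}

So the implication in the Question is not provable in ZFC, even if its hypothesis is strengthened to uniformization, on $\omega_1$ itself, of all bounded colorings. ZFC does not refute the implication either: under $\mathrm{MA}_{\aleph_1}$ every $\omega$-coloring of every ladder system is uniformized by a function on $\omega_1$ \cite{DevlinShelah}, and then $\mathrm{Unif}(\omega,T,\mathbf C)$ always holds by Lemma~\ref{lem:transfer}(a). We do not use this fact.

We list (2) separately from the stronger (3) because (1) and (2) already answer the Question, and (3) needs one more textbook fact on iterations. The coloring in (3) cannot be chosen independently of the tree.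

\begin{proposition}\label{prop:zfc}
In ZFC, for every ladder system $\mathbf C$ and every $\omega$-coloring $\mathbf f$ of $\mathbf C$ there is an Aronszajn tree $T$ such that $\mathbf f$ has a $T$-uniformization.
\end{proposition}

The forcing $P$ alternates two posets: one adds a generic $\omega$-coloring $\mathbf f$, the other uniformizes a given bounded coloring. The heart of the proof (Proposition~\ref{prop:preserve}) is that $\mathbf f$ remains dominating through the whole iteration. The reason is that a bounded coloring leaves only finitely many possibilities at each point of a ladder $C_\delta$. We prepare one condition for each possibility, read off finitely many possible values of $\psi$, and let $f_\delta$ exceed all of them. Section~\ref{sec:twostep} shows this for an iteration of length two.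

For the rest of the paper a ladder system $\mathbf C$ is fixed.

\section{Uniformization in ZFC}\label{sec:zfc}

The first lemma, with $b$ constantly $n$ for part (1), gives the words ``hence'' in Theorem~\ref{thm:main}.

\begin{lemma}\label{lem:transfer}
Let $T$ be a tree of height $\omega_1$ and $\mathbf f$ a coloring.
\begin{enumerate}
\item[(a)] If some $\varphi\colon\omega_1\to\omega$ uniformizes $\mathbf f$, then $\mathbf f$ has a $T$-uniformization.
\item[(b)] If $\mathbf f$ is $T$-dominating, then $\mathbf f$ has no $T$-uniformization.
\end{enumerate}
\end{lemma}

\begin{proof}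
(a) Take $S=T$ and the function $s\mapsto\varphi(\operatorname{ht}(s))$.

(b) Suppose that $(S,\varphi)$ is a $T$-uniformization. Define $\psi\colon T\to\omega$ by $\psi(t)=\varphi(t)$ if $t\in S$ and $\varphi(t)\in\omega$, and $\psi(t)=0$ otherwise. Let $\mathbf f$ dominate $\psi$ at $\delta$, and pick $s\in S\cap T_\delta$. All but finitely many $\xi\in C_\delta$ satisfy both $\varphi(s{\downarrow}\xi)=f_\delta(\xi)$ and $\psi(s{\downarrow}\xi)<f_\delta(\xi)$. For such $\xi$, the node $s{\downarrow}\xi$ is in $S$ and $\varphi(s{\downarrow}\xi)\in\omega$, so $\psi(s{\downarrow}\xi)=\varphi(s{\downarrow}\xi)=f_\delta(\xi)$, a contradiction.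
\end{proof}

For a coloring $\mathbf g$, let $Q(\mathbf g)$ be the set of countable approximations to a uniformizing function: all $x\colon\beta\to\omega$ with $\beta<\omega_1$ such that for every limit $\gamma\le\beta$ we have $x(\xi)=g_\gamma(\xi)$ for almost all $\xi\in C_\gamma$. The requirement includes $\gamma=\beta$ when $\beta$ is a limit. Approximations can always be extended, even with finitely many prescribed new values.

\begin{lemma}[Extension]\label{lem:extension}
Let $x\in Q(\mathbf g)$ with $\operatorname{dom}x=\beta\le\gamma<\omega_1$, and let $\rho$ be a function from a finite subset of $[\beta,\gamma)$ to $\omega$. Then there is $x'\in Q(\mathbf g)$ with $x'\supseteq x\cup\rho$ and $\operatorname{dom}x'=\gamma$.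
\end{lemma}

\begin{proof}
Induction on $\gamma$, for all $x$ and $\rho$. If $\gamma=\beta$, take $x'=x$. If $\gamma=\eta+1>\beta$, extend $x$ to domain $\eta$ respecting $\rho\upharpoonright\eta$, and give $\eta$ the value $\rho(\eta)$ if it is defined and $0$ otherwise; no new limit ordinal has to be considered. If $\gamma>\beta$ is a limit, choose $\beta=\gamma_0<\gamma_1<\cdots$ cofinal in $\gamma$ and put $x_0=x$. By the induction hypothesis, extend $x_n$ to $x_{n+1}\in Q(\mathbf g)$ with domain $\gamma_{n+1}$ that agrees with $\rho$ on $\operatorname{dom}\rho\cap[\gamma_n,\gamma_{n+1})$ and with $g_\gamma$ on the finite set $(C_\gamma\cap[\gamma_n,\gamma_{n+1}))\setminus\operatorname{dom}\rho$. Let $x'=\bigcup_n x_n$. For a limit $\eta<\gamma$ the requirement at $\eta$ holds because it holds for any $x_n$ with $\gamma_n\ge\eta$, and $x'$ agrees with $g_\gamma$ on $C_\gamma$ outside the finite set $(C_\gamma\cap\beta)\cup\operatorname{dom}\rho$.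
\end{proof}

\begin{example}\label{ex:full}
Let $T$ be the tree of all functions $t\colon\alpha+1\to\omega$, $\alpha<\omega_1$, ordered by inclusion. Such a $t$ has height $\alpha$, and $t{\downarrow}\xi=t\upharpoonright(\xi+1)$. Then $\mathrm{Unif}(\omega,T,\mathbf C)$ holds in ZFC. Given $\mathbf f$, the set $S=T\cap Q(\mathbf f)$ is downward closed and meets every level by Lemma~\ref{lem:extension}, and $\varphi(t)=t(\operatorname{ht}(t))$ satisfies $\varphi(s{\downarrow}\xi)=s(\xi)$. So the countability of the levels cannot be dropped from Theorem~\ref{thm:main}(3).
\end{example}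

Proposition~\ref{prop:zfc} replaces this tree, for one given coloring, by an Aronszajn tree. To make the levels countable we keep only the finite modifications of one sequence of approximations that cohere modulo finite sets. To exclude uncountable branches we attach a second coordinate that is finite-to-one.

\begin{proof}[Proof of Proposition~\ref{prop:zfc}]
Write $x=^*y$ if $x$ and $y$ have the same domain and differ at finitely many points. We build functions $t_\alpha=(u_\alpha,e_\alpha)\colon\alpha\to\omega\times\omega$ for $\alpha<\omega_1$ such that $u_\alpha\in Q(\mathbf f)$, the function $e_\alpha$ is finite-to-one, and $t_\beta\upharpoonright\alpha=^*t_\alpha$ for $\alpha<\beta$.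

Put $t_0=\emptyset$ and $t_{\alpha+1}=t_\alpha\cup\{(\alpha,(0,0))\}$. For a limit $\gamma$ choose $0=\gamma_0<\gamma_1<\cdots$ cofinal in $\gamma$. On the block $[\gamma_n,\gamma_{n+1})$ let $t_\gamma$ be $t_{\gamma_{n+1}}$ with two changes: set $u_\gamma(\xi)=f_\gamma(\xi)$ for $\xi\in C_\gamma$ in the block, and replace each $e$-value below $n$ by $n$. Both changes affect finitely many points, the second because $e_{\gamma_{n+1}}$ is finite-to-one. On the $n$th block, for $n<m$, we have $t_\gamma=^*t_{\gamma_{n+1}}=^*t_{\gamma_m}$, so $t_\gamma\upharpoonright\gamma_m=^*t_{\gamma_m}$; for $\beta<\gamma$ take $m$ with $\beta\le\gamma_m$ to get $t_\gamma\upharpoonright\beta=^*t_\beta$. The function $e_\gamma$ takes the value $k$ only in the blocks with $n\le k$, and finitely often in each, so it is finite-to-one. Finally, $u_\gamma$ agrees with $f_\gamma$ on $C_\gamma$, and for a limit $\beta<\gamma$ it agrees with $f_\beta$ at almost all points of $C_\beta$ because $u_\gamma\upharpoonright\beta=^*u_\beta\in Q(\mathbf f)$.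

Let $T$ be the set of all $t\colon\alpha+1\to\omega\times\omega$ with $\alpha<\omega_1$ and $t=^*t_{\alpha+1}$, ordered by inclusion. If $t\in T$ has domain $\alpha+1$ and $\xi<\alpha$, then $t\upharpoonright(\xi+1)=^*t_{\xi+1}$. So the predecessors of $t$ are exactly these restrictions, $t$ has height $\alpha$, and $t{\downarrow}\xi=t\upharpoonright(\xi+1)$. Each level consists of the finite modifications of one function on a countable set, so it is countable and nonempty. The union of the second coordinates along an uncountable branch would be a function $e\colon\omega_1\to\omega$ with $e\upharpoonright\alpha$ finite-to-one for all $\alpha<\omega_1$. Some fiber of $e$ is uncountable, and its first $\omega$ elements lie below some $\alpha<\omega_1$, a contradiction. So $T$ is Aronszajn.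

For $t\in T_\xi$ let $\varphi(t)$ be the first coordinate of $t(\xi)$. If $\alpha\in\mathrm{Lim}$ and $s\in T_\alpha$, then $\varphi(s{\downarrow}\xi)$ is the first coordinate of $s(\xi)$, and for almost all $\xi\in C_\alpha$ this is $u_{\alpha+1}(\xi)=f_\alpha(\xi)$. So $(T,\varphi)$ is a $T$-uniformization of $\mathbf f$.
\end{proof}

\begin{remark}\label{rem:absolute}
The argument against uncountable branches works in every forcing extension with the same $\omega_1$. So the tree just built remains Aronszajn in every such extension.
\end{remark}

\section{Two proper posets and their iterations}\label{sec:posets}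

\subsection*{Elementary submodels and properness}
For a regular cardinal $\theta>\omega_1$, let $H(\theta)$ be the set of sets of hereditary cardinality less than $\theta$. Let $M\prec H(\theta)$ be countable. We use two standard facts.
\begin{enumerate}
\item[(M1)] Finite subsets of $M$ are elements of $M$, countable elements of $M$ are subsets of $M$, and $\delta=M\cap\omega_1$ is a countable limit ordinal.
\item[(M2)] If $\theta_0>\omega_1$ is regular and $H(\theta_0)\in M$, then any finitely many elements of $M\cap H(\theta_0)$ belong to a countable $N\prec H(\theta_0)$ with $N\in M$. (Such an $N$ exists in $H(\theta)$, hence in $M$.) For this $N$ we have $N\subseteq M$ and $N\cap\omega_1<\delta$.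
\end{enumerate}
Stronger conditions are smaller. If $P\in M$ is a poset, a condition $q$ is \emph{$(M,P)$-generic} if it forces $\dot G\cap D\cap M\ne\emptyset$ for every dense open $D\subseteq P$ in $M$. The poset $P$ is \emph{proper} if, for some sufficiently large regular $\theta$ and some parameter $z\in H(\theta)$, whenever $M\prec H(\theta)$ is countable with $P,z\in M$, every $p\in P\cap M$ has an $(M,P)$-generic extension. Proper posets preserve $\omega_1$, and $\sigma$-closed posets are proper. A forcing that preserves $\omega_1$ leaves $\mathbf C$ a ladder system.

\subsection*{The posets}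
Let $R$ be the set of functions $r$ with domain $\mathrm{Lim}\cap\beta$ for some $\beta<\omega_1$ and $r(\gamma)\colon C_\gamma\to\omega$ for $\gamma\in\operatorname{dom}r$, ordered by reverse inclusion. The union of a countable chain in $R$ is in $R$, so $R$ is $\sigma$-closed. For each $\varepsilon<\omega_1$ the set of $r$ with $\mathrm{Lim}\cap\varepsilon\subseteq\operatorname{dom}r$ is dense, so the union of a generic filter is a coloring $\mathbf f$ of $\mathbf C$, \emph{the coloring added by $R$}.

Order $Q(\mathbf g)$ by reverse inclusion as well. By Lemma~\ref{lem:extension}, conditions of arbitrarily large countable domain are dense, so once $\omega_1$ is known to be preserved, the union of a generic filter is a function $\varphi\colon\omega_1\to\omega$ uniformizing $\mathbf g$. This poset is not $\sigma$-closed: by Lemma~\ref{lem:extension} there is a chain whose union has domain $\delta$ and disagrees with $g_\delta$ everywhere on $C_\delta$. A generic condition for $M$ must therefore be built with $g_\delta$ in mind, where $\delta=M\cap\omega_1$. The difficulty is that when we extend a condition into a dense set we do not control how far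 its domain grows, and it may pass points of $C_\delta$ with wrong values. The remedy is to fix in advance a smaller model $N\in M$ in which the extension will be taken. Its domain then stays below $N\cap\omega_1$, where $C_\delta$ has only finitely many points, and we can assign these points their values first.

\begin{lemma}\label{lem:proper}
For every coloring $\mathbf g$, the poset $Q=Q(\mathbf g)$ is proper.
\end{lemma}

\begin{proof}
Fix regular $\theta_0<\theta$ with $\mathcal P(Q),\mathbf g,\mathbf C\in H(\theta_0)\in H(\theta)$. Let $M\prec H(\theta)$ be countable with $Q,\mathbf g,\mathbf C,H(\theta_0)\in M$, let $x\in Q\cap M$ and $\delta=M\cap\omega_1$. Let $(D_n)_{n<\omega}$ list the dense open subsets of $Q$ in $M$ and let $(\varepsilon_n)_{n<\omega}$ be cofinal in $\delta$. We build $x_n\in Q\cap M$ and $\gamma_n<\delta$ with $\operatorname{dom}x_n\le\gamma_n$, starting from $x_0=x$ and $\gamma_0=\operatorname{dom}x$. Given $x_n$ and $\gamma_n$, take $N$ as in (M2) containing $x_n,\gamma_n,D_n,\varepsilon_n,\mathbf g,\mathbf C$, and put $\gamma_{n+1}=N\cap\omega_1$. The set $B_n=C_\delta\cap[\gamma_n,\gamma_{n+1})$ is a finite subset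 of $N$, so $g_\delta\upharpoonright B_n\in N$, although $g_\delta\notin M$. Inside $N$, use Lemma~\ref{lem:extension} to extend $x_n$ to a condition containing $g_\delta\upharpoonright B_n$ with domain above $\varepsilon_n$, and extend that to $x_{n+1}\in D_n$. Since $x_{n+1}\in N$, we have $\operatorname{dom}x_{n+1}<\gamma_{n+1}$. The union $y=\bigcup_n x_n$ has domain $\delta$, satisfies the requirement at each limit below $\delta$ because some $x_n$ does, and agrees with $g_\delta$ on $\bigcup_nB_n=C_\delta\setminus\gamma_0$. So $y\in Q$, and $y\le x_{n+1}\in D_n\cap M$ for all $n$.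
\end{proof}

\subsection*{Countable support iterations}
We shall cut and paste conditions, so we fix a presentation in which this is harmless. In both $R$ and $Q(\mathbf g)$ the largest element is $\emptyset$, whose canonical name is again $\emptyset$. A countable support iteration $\langle P_\alpha,\dot Q_\beta:\alpha\le\kappa,\ \beta<\kappa\rangle$ comes with sets $\mathcal N_\beta\ni\emptyset$ of $P_\beta$-names such that each member of $\mathcal N_\beta$ is forced \emph{by the trivial condition} to lie in $\dot Q_\beta$, and each $P_\beta$-name with this property is forced to equal a member of $\mathcal N_\beta$. The poset $P_\alpha$ consists of all functions $p$ on $\alpha$ with $p(\beta)\in\mathcal N_\beta$ whose \emph{support} $\{\beta:p(\beta)\neq\emptyset\}$ is countable, and $q\le p$ means that $q\upharpoonright\beta\Vdash q(\beta)\le p(\beta)$ for all $\beta<\alpha$. For $\beta=0$ we identify $\mathcal N_0$ with $Q_0$. An equation such as $p(\beta)=q(\beta)$ or $p\upharpoonright\beta=q\upharpoonright\beta$ always means that the names are literally the same. If $G\subseteq P_\kappa$ is generic, then $G_\alpha=\{p\upharpoonright\alpha:p\in G\}$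 is $P_\alpha$-generic, $\{p(\alpha)[G_\alpha]:p\in G\}$ is generic for $\dot Q_\alpha[G_\alpha]$ over $V[G_\alpha]$, and $P_\alpha$-names are regarded as $P_\kappa$-names evaluated by $G_\alpha$. Two consequences of these conventions are used throughout.
\begin{enumerate}
\item[(I1)] If $p\in P_\kappa$, $\alpha\le\kappa$ and $r\in P_\alpha$, then the function $r^\frown p\upharpoonright[\alpha,\kappa)$ that follows $r$ below $\alpha$ and $p$ from $\alpha$ on is a condition. It is below $p$ if $r\le p\upharpoonright\alpha$.
\item[(I2)] (Maximal principle.) If the trivial condition of $P_\alpha$ forces that some element of $\dot Q_\alpha$ has a given property, then some $\dot x\in\mathcal N_\alpha$ is forced by the trivial condition to have it.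
\end{enumerate}
By Shelah's theorem, a countable support iteration of proper posets is proper \cite[Ch.~III]{Shelah}.

Call a countable support iteration of length $\kappa\ge1$ \emph{admissible} if there are a set $E\subseteq\kappa$ with $0\notin E$ and $P_\alpha$-names $\dot{\mathbf g}^\alpha,\dot b^\alpha$ for $\alpha\in E$ such that
\begin{itemize}
\item for $\alpha\notin E$, the iterand $\dot Q_\alpha$ is $R$ as computed in $V^{P_\alpha}$;
\item for $\alpha\in E$, the iterand $\dot Q_\alpha$ is $Q(\dot{\mathbf g}^\alpha)$ as computed in $V^{P_\alpha}$, and the trivial condition forces that $\dot b^\alpha\colon\omega_1\to\omega$ and that $\dot{\mathbf g}^\alpha$ is a coloring of $\mathbf C$ bounded by $\dot b^\alpha$.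
\end{itemize}
By induction on $\alpha$, each $P_\alpha$ is proper, so $\mathbf C$ is a ladder system in $V^{P_\alpha}$ and $\dot Q_\alpha$ is forced to be proper by Lemma~\ref{lem:proper} or by $\sigma$-closure.

\begin{proposition}\label{prop:preserve}
Let $P=P_\kappa$ be an admissible iteration, let $T\in V$ be an $\omega_1$-tree, and let $\mathbf f$ be the coloring added by $Q_0=R$. Then $P$ forces that $\mathbf f$ is $T$-dominating.
\end{proposition}

\section{The two-step case}\label{sec:twostep}

Let $\kappa=2$ and $E=\{1\}$, let $\dot{\mathbf g}$ be an $R$-name for a $2$-coloring, and let $T$ be the chain $\omega_1$. Conditions are pairs $(r,\dot x)$. Let $\dot\psi$ name a function $\omega_1\to\omega$, let $M$ be a suitable countable model containing these objects, and let $\delta=M\cap\omega_1$. We want an $(M,P)$-generic condition $q$ that forces $\psi(\xi)<f_\delta(\xi)$ for all $\xi\in C_\delta$.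

Conditions in $M$ say nothing about $f_\delta$, so we may choose it at the end; this is the freedom we exploit. But there is a circle. To choose $f_\delta$ we must know $\psi$ on $C_\delta$. The function $\psi$ may be computed from the generic $\varphi$ added at the second step. The function $\varphi$ must almost agree with $g_\delta$ on $C_\delta$. And $g_\delta$ may be computed from $f_\delta$, for instance as $f_\delta \bmod 2$. We break the circle by not deciding $g_\delta$ at all and preparing for all of its possible values.

Let $D_n$, $\gamma_n$ and $B_n=C_\delta\cap[\gamma_n,\gamma_{n+1})$ be as in the proof of Lemma~\ref{lem:proper}, now for $P$ and with $\gamma_0=0$, and start from the trivial condition. Suppose that $B_0=\{\xi_0\}$. Work in the first small model $N$. Let $\dot y_0,\dot y_1$ name conditions of $Q(\dot{\mathbf g})$ with values $0$ and $1$ at $\xi_0$. Extend $(\emptyset,\dot y_0)$ to $(r',\dot x_0)\in D_0$ forcing $\dot\psi(\xi_0)=k_0$. Extend $(r',\dot y_1)$ to $(r'',\dot x_1)\in D_0$ forcing $\dot\psi(\xi_0)=k_1$. Extend $r''$ to $r_1$ deciding the domains of $\dot x_0$ and $\dot x_1$; these ordinals are in $N$, so they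 are below $\gamma_1$. The conditions $(r_1,\dot x_0)$ and $(r_1,\dot x_1)$ have \emph{the same first coordinate}, both are in $D_0$, and both force $\dot\psi(\xi_0)\le h(\xi_0):=\max(k_0,k_1)$. If $B_1=\{\xi_1\}$, then each $\dot x_i$ is forced by $r_1$ to have domain below $\xi_1$, so it splits into two names with values $0$ and $1$ at $\xi_1$; four successive extensions of $r_1$ give $r_2$, names $\dot x_{00},\dot x_{01},\dot x_{10},\dot x_{11}$, and $h(\xi_1)$ as a maximum of four numbers. In general we obtain $r_n\in R\cap M$ and names $\dot x^n_\sigma$, one for each $\sigma\colon C_\delta\cap\gamma_n\to2$, with $r_n\Vdash\sigma\subseteq\dot x^n_\sigma$, and a function $h\colon C_\delta\to\omega$ in $V$.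

Now let $q(0)=\bigcup_nr_n\cup\{(\delta,h+1)\}$, where $(h+1)(\xi)=h(\xi)+1$. Once an $R$-generic filter $G_1\ni q(0)$ is given, $g_\delta$ is known, and it selects the guesses $\sigma_n=g_\delta\upharpoonright\gamma_n$. All $r_n$ are in $G_1$, so the conditions $\dot x^n_{\sigma_n}[G_1]$ form a chain; its union has domain $\delta$ and contains $g_\delta$, so it lies in $Q(\mathbf g)$. Let $q(1)$ name this union when $q(0)\in\dot G_1$. Then $q$ forces that $(r_n,\dot x^n_{\sigma_n})\in\dot G$ for all $n$. Hence $q$ is $(M,P)$-generic and forces $\psi(\xi)\le h(\xi)<f_\delta(\xi)$ for $\xi\in C_\delta$.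

The bound on $\mathbf g$ was used to make the set of guesses finite, so that the successive extensions terminate and the maximum defining $h$ exists. It cannot be omitted, and it cannot be allowed to depend on the ladder: $\mathbf f$ itself satisfies $f_\gamma(\xi)<f_\gamma(\xi)+1$, and $R*Q(\dot{\mathbf f})$ uniformizes $\mathbf f$, so by Lemma~\ref{lem:transfer} it makes $\mathbf f$ non-dominating for every tree. What matters is that $b(\xi)$, for $\xi<\delta$, can be decided by conditions in $M$, whereas $f_\delta(\xi)$ cannot.

The general case adds four complications. The bound $\dot b^\alpha(\xi)$ is only a name, and must be decided before we know how many guesses there are. The set $M\cap E$ of coordinates may be infinite, so we treat an increasing sequence of finite subsets. The level $T_\delta$ may be infinite, so we treat its nodes diagonally. Finally, the correct guess at coordinate $\alpha$ becomes known only in $V[G_\alpha]$, so two conditions whose guesses agree below $\alpha$ must be identical below $\alpha$. The last point is the subject of the next section.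

\section{Coherent families of conditions}\label{sec:coherent}

Fix an admissible iteration $P=P_\kappa$ with $E$, $\dot{\mathbf g}^\alpha$, $\dot b^\alpha$. For a finite set $a\subseteq E\times\omega_1$ and $m\colon a\to\omega\setminus\{0\}$, let $\Sigma(m)$ be the finite nonempty set of all $\sigma\colon a\to\omega$ with $\sigma(\alpha,\xi)<m(\alpha,\xi)$ on $a$. We think of $\sigma(\alpha,\xi)$ as a guess for $g^\alpha_\delta(\xi)$. For $\sigma,\tau\in\Sigma(m)$ let $\Delta(\sigma,\tau)$ be the least $\alpha$ such that $\sigma(\alpha,\xi)\ne\tau(\alpha,\xi)$ for some $\xi$, and let $\Delta(\sigma,\sigma)=\kappa$. As for any ``first difference'',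
\begin{equation}\label{eq:ultra}
\Delta(\tau,\tau')\ge\min\{\Delta(\sigma,\tau),\Delta(\sigma,\tau')\},\quad\text{with equality if }\Delta(\sigma,\tau)\ne\Delta(\sigma,\tau').
\end{equation}
A family $(p_\sigma)_{\sigma\in\Sigma(m)}$ of conditions in $P$ is \emph{coherent} if $p_\sigma\upharpoonright\Delta(\sigma,\tau)=p_\tau\upharpoonright\Delta(\sigma,\tau)$ for all $\sigma,\tau$. In Section~\ref{sec:twostep} this meant that all first coordinates coincide. When one member of a coherent family is strengthened, coherence is restored by copying the shared part to the other members.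

\begin{lemma}[Amalgamation]\label{lem:amalg}
Let $(p_\tau)_{\tau\in\Sigma(m)}$ be coherent, $\sigma\in\Sigma(m)$ and $r\le p_\sigma$. Put
\[
p'_\tau=r\upharpoonright\Delta(\sigma,\tau)\,{}^\frown\,p_\tau\upharpoonright[\Delta(\sigma,\tau),\kappa).
\]
Then $p'_\sigma=r$, $p'_\tau\le p_\tau$ for all $\tau$, and $(p'_\tau)$ is coherent. Moreover, if $r(\beta)=p_\sigma(\beta)$, then $p'_\tau(\beta)=p_\tau(\beta)$ for all $\tau$.
\end{lemma}

\begin{proof}
With $c=\Delta(\sigma,\tau)$ we have $r\upharpoonright c\le p_\sigma\upharpoonright c=p_\tau\upharpoonright c$, so $p'_\tau\le p_\tau$ by (I1). For coherence let $c'=\Delta(\sigma,\tau')$ and $d=\Delta(\tau,\tau')$. If $c=c'$, then $d\ge c$ by \eqref{eq:ultra}; both $p'_\tau$ and $p'_{\tau'}$ follow $r$ below $c$, and on $[c,d)$ they follow $p_\tau$ and $p_{\tau'}$, which coincide there. If $c<c'$, then $d=c$ and both follow $r$ below $d$. For the last claim, if $\beta<c$ then $p'_\tau(\beta)=r(\beta)=p_\sigma(\beta)=p_\tau(\beta)$, and if $\beta\ge c$ then $p'_\tau(\beta)=p_\tau(\beta)$ by definition.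
\end{proof}

We call the passage from $(p_\tau)$ to $(p'_\tau)$ \emph{amalgamating $r$ at $\sigma$}. The next lemma is one round of the construction: it installs guesses at the points of $B$ in the coordinates of $F$, enters a dense set, and bounds the domains in the coordinates of a larger set $F'$, so that new guesses can be installed there in the following round.

\begin{lemma}[One round]\label{lem:round}
Let $F\subseteq F'\subseteq E$ be finite, $\gamma<\omega_1$, $a\subseteq E\times\gamma$ finite, $m\colon a\to\omega\setminus\{0\}$, and let $(p_\sigma)_{\sigma\in\Sigma(m)}$ be coherent with $p_\sigma\upharpoonright\alpha\Vdash\operatorname{dom}p_\sigma(\alpha)\le\gamma$ for all $\sigma$ and all $\alpha\in F$. Let $B\subseteq\omega_1\setminus\gamma$ be finite and $D\subseteq P$ dense open, and put $a'=a\cup(F\times B)$. Then there are $m'\colon a'\to\omega\setminus\{0\}$ extending $m$, a coherent family $(r_\sigma)_{\sigma\in\Sigma(m')}$ and $\gamma'<\omega_1$ such that for all $\sigma\in\Sigma(m')$: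
\begin{enumerate}
\item[(a)] $r_\sigma\le p_{\sigma\upharpoonright a}$;
\item[(b)] for $(\alpha,\xi)\in F\times B$, the condition $r_\sigma\upharpoonright\alpha$ forces that $\dot b^\alpha(\xi)\le m'(\alpha,\xi)$, that $\xi\in\operatorname{dom}r_\sigma(\alpha)$, and that $r_\sigma(\alpha)(\xi)=\sigma(\alpha,\xi)$;
\item[(c)] $r_\sigma\in D$;
\item[(d)] for $\alpha\in F'$, $r_\sigma\upharpoonright\alpha\Vdash\operatorname{dom}r_\sigma(\alpha)\le\gamma'$.
\end{enumerate}
\end{lemma}

\begin{proof}
Properties (a), (b), (c) pass from $r_\sigma$ to any stronger condition. An upper bound or a decided value for $\operatorname{dom}r(\alpha)$ need not pass to a stronger condition, but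
\begin{equation}\label{eq:fragile}
\text{if $r'\le r$ and $r'(\alpha)=r(\alpha)$, then $r'\upharpoonright\alpha$ forces about $r'(\alpha)$ what $r\upharpoonright\alpha$ forces about $r(\alpha)$.}
\end{equation}
This dictates the order in which coordinates are treated. Note also that $a$ and $F\times B$ are disjoint.

\emph{Step 1: installing the guesses.} Let $F=\{\alpha_1<\dots<\alpha_l\}$ and $a^j=a\cup(\{\alpha_1,\dots,\alpha_j\}\times B)$. To learn how many guesses are needed at $\alpha$ we must decide $\dot b^\alpha$ on $B$, which changes coordinates below $\alpha$ and may destroy the bound $\gamma$ there. So we proceed upward. By recursion on $j\le l$ we build $m^j\colon a^j\to\omega\setminus\{0\}$, increasing in $j$ with $m^0=m$, and coherent families $(p^j_\sigma)_{\sigma\in\Sigma(m^j)}$ satisfying (a), satisfying (b) for $\alpha\in\{\alpha_1,\dots,\alpha_j\}$, and satisfying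
\begin{equation}\label{eq:room}
p^j_\sigma\upharpoonright\alpha_i\Vdash\operatorname{dom}p^j_\sigma(\alpha_i)\le\gamma\quad\text{for }i>j .
\end{equation}
The given family serves for $j=0$. Suppose stage $j<l$ is done and let $\alpha=\alpha_{j+1}$.

First we decide the bound. Go through $\sigma\in\Sigma(m^j)$ one at a time. If $\bar p_\sigma$ is the current condition at $\sigma$, choose $w\le\bar p_\sigma\upharpoonright\alpha$ in $P_\alpha$ deciding $\dot b^\alpha(\xi)$ for all $\xi\in B$, and amalgamate $w^\frown\bar p_\sigma\upharpoonright[\alpha,\kappa)$ at $\sigma$. By the last claim of Lemma~\ref{lem:amalg}, no coordinate $\beta\ge\alpha$ of any member changes, so \eqref{eq:room} persists by \eqref{eq:fragile}. Let $(\bar p_\sigma)$ be the family obtained at the end. Each $\bar p_\sigma\upharpoonright\alpha$ decides $\dot b^\alpha(\xi)$ for $\xi\in B$; let $m^{j+1}(\alpha,\xi)$ be the maximum of $1$ and these finitely many values.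

Next we split at $\alpha$. For each name $\dot x$ of the form $\bar p_\sigma(\alpha)$ and each $\rho\colon B\to\omega$, Lemma~\ref{lem:extension} and (I2) give a name $\dot x^\rho\in\mathcal N_\alpha$ that is forced to extend $\dot x$, and to contain $\rho$ if $\operatorname{dom}\dot x\le\gamma$. We fix \emph{one} such name for each pair $(\dot x,\rho)$. For $\sigma'\in\Sigma(m^{j+1})$ let $\sigma=\sigma'\upharpoonright a^j$ and $\rho(\xi)=\sigma'(\alpha,\xi)$ for $\xi\in B$, and let $p^{j+1}_{\sigma'}$ be $\bar p_\sigma$ with coordinate $\alpha$ replaced by $\bar p_\sigma(\alpha)^\rho$. This is a condition below $\bar p_\sigma$, so (a) and the earlier instances of (b) hold. By \eqref{eq:room} for $i=j+1$, the condition $\bar p_\sigma\upharpoonright\alpha$ forces $\rho\subseteq p^{j+1}_{\sigma'}(\alpha)$, which gives (b) at $\alpha$. Coordinates above $\alpha$ are unchanged, so \eqref{eq:room} holds for $i>j+1$. For coherence let $\beta<\Delta(\sigma',\tau')$ and $\tau=\tau'\upharpoonright a^j$. Then $\sigma'$ and $\tau'$ agree at all coordinates up to $\beta$, so $\beta<\Delta(\sigma,\tau)$ and $\bar p_\sigma(\beta)=\bar p_\tau(\beta)$. If $\beta\ne\alpha$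 we are done. If $\beta=\alpha$, then $\sigma'$ and $\tau'$ also determine the same $\rho$, so the same name was substituted.

\emph{Step 2: entering $D$ and bounding the domains.} Put $m'=m^l$. Call $r\in P$ \emph{determined} if $r\upharpoonright\alpha$ decides the ordinal $\operatorname{dom}r(\alpha)$ for every $\alpha\in F'$. Below every condition there is a determined $r\in D$: first enter $D$; then go through $\alpha\in F'$ in \emph{decreasing} order, each time strengthening only $r\upharpoonright\alpha$ to decide $\operatorname{dom}r(\alpha)$. Coordinates from $\alpha$ on are unchanged, so by \eqref{eq:fragile} earlier decisions survive.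

Go through $\sigma\in\Sigma(m')$ one at a time, strengthen the current condition at $\sigma$ to a determined $r\in D$, and amalgamate $r$ at $\sigma$. A member $\tau$ treated earlier stays in $D$, and it stays determined. Indeed, let $\alpha\in F'$. If $\alpha<\Delta(\sigma,\tau)$, the new condition at $\tau$ coincides with the determined condition $r$ on $\alpha+1$. If $\alpha\ge\Delta(\sigma,\tau)$, its coordinate $\alpha$ is unchanged and \eqref{eq:fragile} applies. Let $(r_\sigma)$ be the final family and $\gamma'$ an upper bound for the finitely many decided domains, which are countable ordinals since each $P_\alpha$ preserves $\omega_1$.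
\end{proof}

\section{The generic coloring stays dominating}\label{sec:preserve}

We prove Proposition~\ref{prop:preserve}. Let $\dot\psi$ and $\dot K$ be names forced by the trivial condition to be a function $T\to\omega$ and a club in $\omega_1$; by the maximal principle, every function $T\to\omega$ and every club in an extension has such a name. Let $p\in P$. We shall find $\delta\in\mathrm{Lim}$ and $q\in P$ such that
\begin{equation}\label{eq:goal}
q\Vdash\ p\in\dot G,\ \ \delta\in\dot K,\ \text{ and }\dot{\mathbf f}\text{ dominates }\dot\psi\text{ at }\delta .
\end{equation}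
Such a $q$ is compatible with $p$. So densely many conditions force that $\dot{\mathbf f}$ dominates $\dot\psi$ at some point of $\dot K$, and the proposition follows.

\subsection*{The families}
Fix regular $\theta_0<\theta$ such that $H(\theta_0)\in H(\theta)$ and $H(\theta_0)$ contains $\mathcal P(P)$, the iteration (with $E$ and the names $\dot{\mathbf g}^\alpha,\dot b^\alpha$), and $T,\mathbf C,\dot\psi,\dot K$. The forcing statements in Lemma~\ref{lem:round} involve only bounded formulas, so $H(\theta_0)$ computes them correctly, and the lemma can be applied inside elementary submodels of $H(\theta_0)$. Let $M\prec H(\theta)$ be countable and contain these objects, $p$ and $H(\theta_0)$. Let $\delta=M\cap\omega_1$. List $T_\delta=\{s_k:k<\omega\}$, possibly with repetitions; this is the first use of the countability of levels. Let $(D_n)_{n<\omega}$ list the dense open subsets of $P$ in $M$, let $(\varepsilon_n)_{n<\omega}$ be cofinal in $\delta$, and write $M\cap E=\bigcup_nF_n$ with $\emptyset=F_0\subseteq F_1\subseteq\cdots$ finite.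

We build ordinals $0=\gamma_0<\gamma_1<\cdots$ cofinal in $\delta$, with $B_n=C_\delta\cap[\gamma_n,\gamma_{n+1})$ and $a_n=\bigcup_{i<n}F_i\times B_i$, functions $m_0\subseteq m_1\subseteq\cdots$ with $m_n\colon a_n\to\omega\setminus\{0\}$, and coherent families $(p^n_\sigma)_{\sigma\in\Sigma_n}$ with $\Sigma_n=\Sigma(m_n)$. The objects of each stage are in $M$, the initial family is $p^0_\emptyset=p$, and:
\begin{enumerate}
\item[(C1)] $p^{n+1}_\sigma\le p^n_{\sigma\upharpoonright a_n}$ for $\sigma\in\Sigma_{n+1}$;
\item[(C2)] for $\sigma\in\Sigma_n$ and $(\alpha,\xi)\in a_n$, the condition $p^n_\sigma\upharpoonright\alpha$ forces that $\dot b^\alpha(\xi)\le m_n(\alpha,\xi)$ and that $p^n_\sigma(\alpha)$ is defined at $\xi$ with value $\sigma(\alpha,\xi)$;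
\item[(C3)] for $\sigma\in\Sigma_{n+1}$, the condition $p^{n+1}_\sigma$ is in $D_n$ and decides $\dot\psi(s_k{\downarrow}\xi)$ for all $k\le n$ and $\xi\in B_n$;
\item[(C4)] for $\sigma\in\Sigma_n$ and $\alpha\in F_n$, $p^n_\sigma\upharpoonright\alpha\Vdash\operatorname{dom}p^n_\sigma(\alpha)\le\gamma_n$.
\end{enumerate}
Given stage $n$, take $N$ as in (M2) containing $\gamma_n,a_n,m_n$, the family $(p^n_\sigma)$, the sets $F_n,F_{n+1},D_n$, the ordinal $\varepsilon_n$, the iteration, $T$ and $\dot\psi$. Put $\gamma_{n+1}=N\cap\omega_1$, so that $\max(\gamma_n,\varepsilon_n)<\gamma_{n+1}<\delta$. The finite set $B_n$ is a subset of $\gamma_{n+1}$, hence an element of $N$. The nodes $s_k$ are not in $M$, but for $\xi\in B_n$ the level $T_\xi\in N$ is countable, so $s_k{\downarrow}\xi\in T_\xi\subseteq N$; this is the second use of the countability of levels. Hence the finite set $A_n=\{s_k{\downarrow}\xi:k\le n,\ \xi\in B_n\}$ is in $N$, and so is the dense open set $D$ of all $r\in D_n$ that decide $\dot\psi(t)$ for every $t\in A_n$. Apply Lemma~\ref{lem:round} inside $N$ with $F=F_n$, $F'=F_{n+1}$, $\gamma=\gamma_n$, $B=B_n$ and this $D$; the hypotheses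 hold by (C4) and because $a_n\subseteq E\times\gamma_n$. We obtain $m_{n+1}$, $(p^{n+1}_\sigma)$ and $\gamma'$ in $N$. Then (a) is (C1), (c) is (C3), and (d) gives (C4) because $\gamma'<\gamma_{n+1}$. Property (C2) holds on $F_n\times B_n$ by (b), and on $a_n$ by (C1) and (C2) at stage $n$.

The ladder $C_\delta$ is the disjoint union of the sets $B_n$. Define $h\colon C_\delta\to\omega$ in $V$ as follows: for $\xi\in B_n$, let $h(\xi)$ be the largest of the finitely many values of $\dot\psi(s_k{\downarrow}\xi)$ decided by the conditions $p^{n+1}_\sigma$, for $k\le n$ and $\sigma\in\Sigma_{n+1}$.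

\subsection*{The condition $q$}
The condition $q$ should force that, for every $n$, the generic filter contains the member of the $n$th family whose guess is right. Since the colorings $\mathbf g^\alpha$ appear one after another, we define $q$ coordinate by coordinate. Note that $a_n\subseteq(M\cap E)\times C_\delta$. In $V[G_\alpha]$, call $\sigma\in\Sigma_n$ \emph{correct below $\alpha$} if $\sigma(\beta,\xi)=g^\beta_\delta(\xi)$ for all $(\beta,\xi)\in a_n$ with $\beta<\alpha$, and, for $\alpha<\kappa$, \emph{correct up to $\alpha$} if this holds for all $(\beta,\xi)\in a_n$ with $\beta\le\alpha$. The second notion makes sense in $V[G_\alpha]$ because $\dot{\mathbf g}^\alpha$ is a $P_\alpha$-name. By coherence,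
\begin{equation}\label{eq:unique}
\begin{array}{l}
\text{if $\sigma,\tau\in\Sigma_n$ are correct below $\alpha$, then $p^n_\sigma\upharpoonright\alpha=p^n_\tau\upharpoonright\alpha$;}\\
\text{if they are correct up to $\alpha$, then also $p^n_\sigma(\alpha)=p^n_\tau(\alpha)$.}
\end{array}
\end{equation}
We define $q(\alpha)\in\mathcal N_\alpha$ by recursion, with $q(\alpha)=\emptyset$ for $\alpha\notin M$ so that all supports are countable, and prove:
\begin{enumerate}
\item[$(\mathrm A_\alpha)$] ($\alpha\le\kappa$) $q\upharpoonright\alpha$ forces that for every $n$ some $\sigma\in\Sigma_n$ is correct below $\alpha$, and that $p^n_\sigma\upharpoonright\alpha\in\dot G_\alpha$ for every such $\sigma$.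
\item[$(\mathrm B_\alpha)$] ($\alpha<\kappa$) $q\upharpoonright\alpha$ forces that for every $n$ some $\sigma\in\Sigma_n$ is correct up to $\alpha$, and that $q(\alpha)\le p^n_\sigma(\alpha)$ for every such $\sigma$.
\end{enumerate}
Statement $(\mathrm A_0)$ is trivial. It remains to prove two claims.

\medskip
\noindent\emph{Claim 1. If $0<\alpha\le\kappa$ and $(\mathrm A_\beta)$, $(\mathrm B_\beta)$ hold for all $\beta<\alpha$, then $(\mathrm A_\alpha)$ holds.}

Fix $n$ and $w\le q\upharpoonright\alpha$. There is $\beta_0<\alpha$ such that no $(\beta,\xi)\in a_n$ has $\beta_0<\beta<\alpha$: take the predecessor of $\alpha$ if $\alpha$ is a successor, and use that $a_n$ is finite if $\alpha$ is a limit. By $(\mathrm B_{\beta_0})$ there are $w_0\le w\upharpoonright\beta_0$ and $\sigma\in\Sigma_n$ such that $w_0$ forces $\sigma$ to be correct up to $\beta_0$. By $(\mathrm A_{\beta_0})$, $w_0$ forces $p^n_\sigma\upharpoonright\beta_0\in\dot G_{\beta_0}$, so these two conditions are compatible, and we may assume $w_0\le p^n_\sigma\upharpoonright\beta_0$. Let $w'=w_0{}^\frown w\upharpoonright[\beta_0,\alpha)\le w$. For $\beta\in[\beta_0,\alpha)$, the condition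 $w'\upharpoonright\beta$ is below $q\upharpoonright\beta$ and forces $\sigma$ to be correct up to $\beta$, by the choice of $\beta_0$; so by $(\mathrm B_\beta)$ it forces $w'(\beta)\le q(\beta)\le p^n_\sigma(\beta)$. Thus $w'\le p^n_\sigma\upharpoonright\alpha$, and $w'$ forces $\sigma$ to be correct below $\alpha$. By density and \eqref{eq:unique}, $(\mathrm A_\alpha)$ holds.

\medskip
\noindent\emph{Claim 2. If $\alpha<\kappa$ and $(\mathrm A_\alpha)$ holds, then $q(\alpha)$ can be chosen so that $(\mathrm B_\alpha)$ holds; moreover, we can arrange $q(0)(\delta)=h+1$.}

Let $\alpha\notin M$. Each $p^n_\sigma\in M$ has countable support, which is a subset of $M$ by (M1), so $p^n_\sigma(\alpha)=\emptyset=q(\alpha)$. No element of $a_n$ has first coordinate $\alpha$, so correctness up to $\alpha$ is correctness below $\alpha$, and $(\mathrm B_\alpha)$ follows from $(\mathrm A_\alpha)$.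

Let $\alpha\in M$, and work in $V[G_\alpha]$ with $q\upharpoonright\alpha\in G_\alpha$. Fix $n$ and let $\sigma\in\Sigma_n$ be correct below $\alpha$, so $p^n_\sigma\upharpoonright\alpha\in G_\alpha$. If $(\alpha,\xi)\in a_n$, then by (C2)
\[
g^\alpha_\delta(\xi)<b^\alpha(\xi)\le m_n(\alpha,\xi).
\]
So changing $\sigma(\alpha,\xi)$ to $g^\alpha_\delta(\xi)$ for all such $\xi$ gives an element of $\Sigma_n$ that is correct up to $\alpha$. This is where the bound is used: the true value is among the guesses. Let $x_n=p^n_\sigma(\alpha)[G_\alpha]$ for any $\sigma\in\Sigma_n$ correct up to $\alpha$; this is well defined by \eqref{eq:unique}, and the sequence $(x_n)$ is in $V[G_\alpha]$. If $\sigma\in\Sigma_{n+1}$ is correct up to $\alpha$, then so is $\sigma\upharpoonright a_n$, and $p^{n+1}_\sigma\upharpoonright\alpha\in G_\alpha$; so $x_{n+1}\supseteq x_n$ by (C1). Let $x=\bigcup_nx_n$. We find $y\in Q_\alpha$ with $y\supseteq x$. Then (I2) gives $q(\alpha)\in\mathcal N_\alpha$ naming $y$ if $q\upharpoonright\alpha\in\dot G_\alpha$ and $\emptyset$ otherwise, and $(\mathrm B_\alpha)$ holds.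

\emph{Case $\alpha\notin E$, $\alpha\neq0$.} Here $Q_\alpha=R$ is closed under unions of countable chains; take $y=x$.

\emph{Case $\alpha=0$.} Since $0\notin E$, every $\sigma\in\Sigma_n$ is correct up to $0$, and $x_n=p^n_\sigma(0)\in R\cap M$ does not depend on $\sigma$. Its domain is a countable element of $M$, so $\operatorname{dom}x_n\subseteq\delta$. For $\varepsilon<\delta$, the dense open set $\{r\in P:\mathrm{Lim}\cap\varepsilon\subseteq\operatorname{dom}r(0)\}$ is in $M$, so it is some $D_n$, and $\mathrm{Lim}\cap\varepsilon\subseteq\operatorname{dom}x_{n+1}$ by (C3). Hence $\operatorname{dom}x=\mathrm{Lim}\cap\delta$, and $y=x\cup\{(\delta,h+1)\}$ is an element of $R$.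

\emph{Case $\alpha\in E$.} Fix $i_0$ with $\alpha\in F_{i_0}$. By (C4), $\operatorname{dom}x_n\le\gamma_n<\delta$ for $n\ge i_0$. For $\varepsilon<\delta$, the set $\{r\in P:r\upharpoonright\alpha\Vdash\varepsilon\le\operatorname{dom}r(\alpha)\}$ is open, dense by Lemma~\ref{lem:extension} and (I2), and in $M$; so it is some $D_n$, and $\varepsilon\le\operatorname{dom}x_{n+1}$. Hence $\operatorname{dom}x=\delta$. We check that $y=x$ is in $Q(\mathbf g^\alpha)$. For a limit $\gamma<\delta$, take $n$ with $\gamma\le\operatorname{dom}x_n$; the requirement at $\gamma$ holds for $x_n$, hence for $x$. For $\gamma=\delta$, let $\xi\in C_\delta\setminus\gamma_{i_0}$, say $\xi\in B_i$ with $i\ge i_0$. Then $(\alpha,\xi)\in F_i\times B_i\subseteq a_{i+1}$, and for $\sigma\in\Sigma_{i+1}$ correct up to $\alpha$, property (C2) gives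
\[
x(\xi)=x_{i+1}(\xi)=\sigma(\alpha,\xi)=g^\alpha_\delta(\xi).
\]
So $x$ agrees with $g^\alpha_\delta$ outside the finite set $C_\delta\cap\gamma_{i_0}$. This proves Claim 2.

\subsection*{Verification of \eqref{eq:goal}}
Let $G\ni q$ be $P$-generic. By $(\mathrm A_\kappa)$, for each $n$ there is $\sigma_n\in\Sigma_n$ with $p^n_{\sigma_n}\in G$. For $n=0$ this says $p\in G$.

For $\varepsilon<\delta$, the set of $r\in P$ that force $\eta\in\dot K$ for some ordinal $\eta>\varepsilon$ is dense open and in $M$, so it is some $D_n$. Then $p^{n+1}_{\sigma_{n+1}}\in G\cap D_n\cap M$, and by elementarity the ordinal $\eta$ can be found in $M$, so $\varepsilon<\eta<\delta$. Thus $\dot K[G]$ is unbounded in $\delta$, and being closed it contains $\delta$.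

Since $q\in G$, we have $f_\delta=q(0)(\delta)=h+1$. Fix $k$, and let $\xi\in C_\delta\setminus\gamma_k$, say $\xi\in B_n$ with $n\ge k$. By (C3), the condition $p^{n+1}_{\sigma_{n+1}}\in G$ decides $\dot\psi(s_k{\downarrow}\xi)$, so $\psi(s_k{\downarrow}\xi)\le h(\xi)<f_\delta(\xi)$. As $C_\delta\cap\gamma_k$ is finite and $T_\delta=\{s_k:k<\omega\}$, the coloring $\mathbf f$ dominates $\psi$ at $\delta$. This proves \eqref{eq:goal} and Proposition~\ref{prop:preserve}. \qed

\section{The iteration of length $\omega_2$}\label{sec:final}

Proposition~\ref{prop:preserve} needed no cardinal arithmetic. The hypotheses $\mathrm{CH}$ and $2^{\aleph_1}=\aleph_2$ enter now, to ensure that an iteration of length $\omega_2$ treats every bounded coloring of the final model. We use two standard facts.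

\begin{enumerate}
\item[(S1)] (\cite[Ch.~III, in particular \S4]{Shelah}, \cite[\S2]{Abraham}.) Let $P_{\omega_2}$ be a countable support iteration of length $\omega_2$ over a model of $\mathrm{CH}$ whose iterands are forced to be proper and of size at most $\aleph_1$. Then for $\alpha<\omega_2$ the poset $P_\alpha$ has a dense subset of size at most $\aleph_1$ and forces $\mathrm{CH}$, and $P_{\omega_2}$ is proper and $\aleph_2$-c.c. (The claims on $P_\alpha$ need the hypothesis only for the iterands below $\alpha$: continue the iteration by trivial posets.)
\item[(S2)] (\cite[Ch.~III]{Shelah}, \cite{Goldstern}.) If $G$ is generic for a countable support iteration $P_\kappa$ of proper posets and $\alpha<\kappa$, then $V[G]$ is a generic extension of $V[G_\alpha]$ by the countable support iteration, computed in $V[G_\alpha]$, of $\langle\dot Q_\beta:\alpha\le\beta<\kappa\rangle$.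
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Call an ordinal \emph{even} if it has the form $\lambda+2k$ with $\lambda$ zero or a limit and $k<\omega$, and \emph{odd} otherwise. We define an admissible iteration $P=P_{\omega_2}$ in which $E$ is the set of odd ordinals below $\omega_2$. In any extension that preserves $\omega_1$, the poset $R$ has size at most $\aleph_1\cdot(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ and $Q(\mathbf g)$ has size at most $\aleph_1\cdot\aleph_0^{\aleph_0}=2^{\aleph_0}$. So by (S1) and induction on $\alpha$, whatever names are chosen, each $P_\alpha$ with $\alpha<\omega_2$ has a dense subset of size at most $\aleph_1$ and forces $\mathrm{CH}$, each iterand has size at most $\aleph_1$, and $P$ is proper and $\aleph_2$-c.c.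

Call $(b,\mathbf g)$ a \emph{bounded pair} if $b\colon\omega_1\to\omega$ and $\mathbf g$ is a coloring of $\mathbf C$ bounded by $b$. We code such pairs by subsets of $\omega_1$ through a bijection fixed in $V$; coding a bounded pair is absolute between extensions with the same $\omega_1$. Recall that if $D$ is dense in a poset, every subset of $\omega_1$ in the extension has a \emph{nice name} $\bigcup_{\eta<\omega_1}\{\check\eta\}\times A_\eta$ with antichains $A_\eta\subseteq D$. For $P_\beta$ with $\beta<\omega_2$ and $|D|\le\aleph_1$, there are at most $(2^{\aleph_1})^{\aleph_1}=\aleph_2$ such names; list them as $(\dot X^\beta_\eta)_{\eta<\omega_2}$ once $P_\beta$ is defined. Fix a map $\pi$ from $E$ onto $\omega_2\times\omega_2$ such that $\pi(\alpha)=(\beta,\eta)$ implies $\beta\le\alpha$: start from a map all of whose fibers are unbounded in $\omega_2$, and reset the value to $(0,0)$ where the inequality fails. For $\alpha\in E$ with $\pi(\alpha)=(\beta,\eta)$, let $(\dot b^\alpha,\dot{\mathbf g}^\alpha)$ name the pair coded by $\dot X^\beta_\eta$ if this set codes a bounded pair, and the pair with $b\equiv1$ and all colors $0$ otherwise.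 This iteration is admissible.

Let $G$ be $P$-generic. Every subset of $\omega_1$ in $V[G]$ lies in $V[G_\beta]$ for some $\beta<\omega_2$. Indeed, by the $\aleph_2$-c.c.\ a nice $P$-name for it involves at most $\aleph_1$ conditions; their supports are contained in some $\beta<\omega_2$; and a condition $r$ with support in $\beta$ is in $G$ exactly when $r\upharpoonright\beta\in G_\beta$.

(1) A bounded pair $(b,\mathbf g)\in V[G]$ is coded by $\dot X^\beta_\eta[G_\beta]$ for some $\beta,\eta<\omega_2$. If $\pi(\alpha)=(\beta,\eta)$, then $Q_\alpha=Q(\mathbf g)$ adds a function $\varphi\colon\omega_1\to\omega$ uniformizing $\mathbf g$. An $n$-coloring is bounded by the constant function $n$, so the second sentence follows from Lemma~\ref{lem:transfer}(a).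

(2) By Proposition~\ref{prop:preserve}, the coloring added at stage $0$ is $T$-dominating for every $\omega_1$-tree $T\in V$. Apply Lemma~\ref{lem:transfer}(b).

(3) This is where the copies of $R$ at later even stages are used. Let $T\in V[G]$ be an $\omega_1$-tree. It has size $\aleph_1$, so we may assume that its underlying set is $\omega_1$, and then $T\in V[G_\alpha]$ for some even $\alpha<\omega_2$. Heights of nodes are absolute, and a level of $T$ is countable exactly when it is a bounded subset of $\omega_1$, so $T$ is an $\omega_1$-tree in $V[G_\alpha]$. By (S2), $V[G]$ is a generic extension of $V[G_\alpha]$ by the countable support iteration of $\langle\dot Q_\beta:\alpha\le\beta<\omega_2\rangle$. Its first iterand is $R$, and every iterand is $R$ or $Q(\dot{\mathbf g}^\beta)$ with $\dot{\mathbf g}^\beta$ forced to be bounded by $\dot b^\beta$; so it is admissible in $V[G_\alpha]$. By Proposition~\ref{prop:preserve} applied in $V[G_\alpha]$, the coloring added at stage $\alpha$ is $T$-dominating in $V[G]$, and Lemma~\ref{lem:transfer}(b) finishes the proof.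
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
Start from a model $V$ of $\mathrm{GCH}$, such as $L$, fix a ladder system $\mathbf C\in V$, and let $P$ be as in Theorem~\ref{thm:main}. Since $P$ preserves $\omega_1$, $\mathbf C$ is a ladder system in $V^P$. Let $T\in V$ be the tree given by the proof of Proposition~\ref{prop:zfc} for some coloring in $V$; it is Aronszajn in $V^P$ by Remark~\ref{rem:absolute}. (A special Aronszajn tree, that is, one that is a union of countably many antichains, serves equally well: an uncountable branch in $V^P$ would meet one of the antichains twice.) By parts (1) and (2) of the theorem, $\mathrm{Unif}(2,T,\mathbf C)$ holds and $\mathrm{Unif}(\omega,T,\mathbf C)$ fails in $V^P$; fact (S2) is not needed for this. By parts (1) and (3), the same is true for every Aronszajn tree of $V^P$.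
\end{proof}

\begin{thebibliography}{9}

\bibitem{Abraham} Abraham, \emph{Proper Forcing}, Handbook of Set Theory.

\bibitem{DevlinShelah} Devlin and Shelah, 1978.

\bibitem{Goldstern} Goldstern, \emph{Tools for your forcing construction}.

\bibitem{Shelah} Shelah, \emph{Proper and Improper Forcing}.

\bibitem{Soukup} D\'aniel T. Soukup, \emph{Ladder system uniformization on trees I \& II}, arXiv:1806.03867 (2018).

\end{thebibliography}
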